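\title{Smoothness and rational smoothness of $GL_p\times GL_q$-orbit closures in the flag variety}

\begin{abstract}
Let $K=GL_p\times GL_q$ act on the flag variety of $GL_{p+q}(\mathbb C)$. We prove that a $K$-orbit closure is smooth at a point if and only if its local intersection cohomology at that point is trivial, so that its singular locus and its rationally singular locus coincide. The proof passes to a transverse slice with a contracting torus action. Equivariant intersection cohomology recovers a linear space of the right dimension from the slice, and the geometry of the weights shows that the slice projects isomorphically onto that space. The same statement holds in partial flag varieties and for the pair $(GL_{2m},Sp_{2m})$. For $(GL_n,O_n)$ it holds for all orbit closures if and only if $n\le 3$.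
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n=p+q$, let $G=GL_n(\mathbb C)$, and let $B$ be the Borel subgroup of upper triangular matrices, so that $G/B$ is the variety of complete flags $F_1\subset F_2\subset\cdots\subset F_n=\mathbb C^n$. Let $K=GL_p\times GL_q$ be the group of block-diagonal matrices with blocks of sizes $p$ and $q$. It is a symmetric subgroup: it is the fixed-point group of the involution $g\mapsto J_0gJ_0^{-1}$, where $J_0=\operatorname{diag}(1_p,-1_q)$. Equivalently, $K$ is the stabilizer of the decomposition $\mathbb C^n=E_+\oplus E_-$ into the eigenspaces of $J_0$.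

The group $K$ acts on $G/B$ with finitely many orbits, which are indexed by $(p,q)$-clans. A \emph{$(p,q)$-clan} is a sequence of length $n$ whose entries are $+$, $-$, or natural numbers, such that each natural number that occurs appears exactly twice and the number of $+$ signs minus the number of $-$ signs is $p-q$; sequences that differ by a relabeling of the natural numbers are identified. We write $\mathcal O_\gamma$ for the orbit of the clan $\gamma$ and $Y_\gamma$ for its closure. For $p=q=1$ the flag variety is $\mathbb P^1$, the clans $+-$ and $-+$ index the two points $E_+$ and $E_-$, and the clan $11$ indexes their complement. In general $Y_\gamma$ is a union of orbits $\mathcal O_\alpha$, and $K$ permutes the points of each orbit transitively, so every local property of $Y_\gamma$ is constant along $\mathcal O_\alpha$.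

There are two natural ways to ask whether $Y_\gamma$ is singular at a point. The first is smoothness. The second is topological. A variety $X$ carries an intersection cohomology complex $IC_X$ (recalled in Section~\ref{sec:background}), whose stalk at a smooth point is $\mathbb Q$ in degree $0$. One calls $X$ \emph{rationally smooth} at $x$ if the stalk at $x$ is still $\mathbb Q$ in degree $0$. At an isolated singular point this says that the link of the point has the rational cohomology of a sphere. For our orbit closures the stalks are described by Lusztig and Vogan \cite{LV}: the stalk cohomology of $IC_{Y_\gamma}$ vanishes in odd degrees, and the Kazhdan--Lusztig--Vogan polynomial is its Poincar\'e polynomial,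
\begin{equation}\label{eq:KLV}
P_{\gamma,\alpha}(t)=\sum_i t^i\dim\mathcal H^{2i}(IC_{Y_\gamma})_x\qquad(x\in\mathcal O_\alpha\subseteq Y_\gamma).
\end{equation}
Thus $Y_\gamma$ is rationally smooth along $\mathcal O_\alpha$ if and only if $P_{\gamma,\alpha}(t)=1$. The \emph{singular locus} and the \emph{rationally singular locus} of $Y_\gamma$ are the sets of points at which $Y_\gamma$ is not smooth, respectively not rationally smooth. The question we answer was posed in \cite{WWY}: do the two loci coincide for all $p,q$ and all clans $\gamma$?

The first locus always contains the second. For general varieties the inclusion can be strict: the cone $Q=\{xz=y^2\}\subset\mathbb C^3$ is singular at the vertex and rationally smooth everywhere (Example~\ref{ex:cone}). To guess whether a singularity of this kind can occur, look at symmetries. Near each orbit, $Y_\gamma$ is modeled on a closed subvariety $Z$ of a vector space $V$ on which a torus acts linearly. If a torus acts on $\mathbb C^3$, scaling the coordinates and preserving $Q$, its weights on $x,y,z$ satisfy $\alpha+\gamma=2\beta$. For $GL_p\times GL_q$ the weights of $V$ turn out to be of the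 form $\varepsilon_a-\varepsilon_b$, all of the same length, each occurring at most twice. Three vectors of the same length with $\alpha+\gamma=2\beta$ are equal, so there is no room for such a triple. This suggests that the answer is yes, and it is.

\begin{theorem}\label{thm:main}
Let $G=GL_n$, $K=GL_p\times GL_q$ and $\mathcal O_\alpha\subseteq Y_\gamma$. Then $Y_\gamma$ is smooth along $\mathcal O_\alpha$ if and only if $P_{\gamma,\alpha}(t)=1$. Consequently, for all $p,q$ and every $(p,q)$-clan $\gamma$, the singular locus of $Y_\gamma$ equals its rationally singular locus.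
\end{theorem}

The hypothesis $P_{\gamma,\alpha}=1$ concerns the single orbit $\mathcal O_\alpha$. We do not presuppose that rational smoothness is an open condition; here openness comes out as a consequence. The next theorem records this, together with the answer for two other symmetric subgroups of $GL_n$. It is not used in the proof of Theorem~\ref{thm:main}.

\begin{theorem}\label{thm:compl}
\begin{enumerate}
\item[(1)] If $P_{\gamma,\alpha}=1$, then $P_{\gamma,\beta}=1$ whenever $\mathcal O_\alpha\subseteq Y_\beta\subseteq Y_\gamma$. If $P\subseteq GL_n$ is a parabolic subgroup, then the closure of a $GL_p\times GL_q$-orbit in $GL_n/P$ is smooth at a point if and only if it is rationally smooth at that point.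
\item[(2)] The closure of an $Sp_{2m}$-orbit in the flag variety of $GL_{2m}$ is smooth at a point if and only if it is rationally smooth at that point.
\item[(3)] The singular locus and the rationally singular locus coincide for all closures of $O_n$-orbits in the flag variety of $GL_n$ if and only if $n\le 3$.
\end{enumerate}
\end{theorem}

The proof of Theorem~\ref{thm:main} is an induction on the codimension $d$ of $\mathcal O_\alpha$ in $Y_\gamma$. Section~\ref{sec:slices} constructs the slice $Z\subset V$, of dimension $d$, with an action of a torus $H$ that contracts $V$ to $0$, and isolates four properties of $(H,V,Z)$. From then on only these properties are used. Section~\ref{sec:example} works out three slices of one orbit closure and shows on them the two steps of the argument. The first step (Section~\ref{sec:parta}) is cohomological: if $IC_Z$ has trivial stalk at $0$, then the intersections of $Z$ with the weight spaces of $V$ are linear, their dimensions add up to $d$, and $IC_Z$ has trivial stalk at their generic points. The induction hypothesis then provides a smooth point of $Z$ in a weight space. The second step (Section~\ref{sec:partb})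 uses this point to show that $Z$ projects isomorphically onto the sum of those linear spaces.

\section{Background on sheaves}\label{sec:background}

Varieties are complex, reduced and possibly reducible. We use the classical topology and bounded constructible complexes of sheaves of $\mathbb Q$-vector spaces. For such a complex $\mathcal F$ we write $\mathcal F_x=\bigoplus_i\mathcal H^i(\mathcal F)_x$ for the graded stalk and $\dim\mathcal F_x$ for its total dimension; ``$\mathcal F_x=\mathbb Q$'' means that $\mathcal F_x$ is one-dimensional and sits in degree $0$. Verdier duality is denoted by $\mathbb D$.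

\subsection{Intersection cohomology}
Let $X$ be equidimensional of dimension $d$. Choose a Whitney stratification of $X$, let $X_k$ be the union of the strata of codimension less than $k$, and let $j_k:X_k\to X_{k+1}$ be the inclusion. Deligne's construction defines
\[
IC_X=\tau_{\le d-1}Rj_{d*}\cdots\tau_{\le 1}Rj_{2*}\,\tau_{\le0}Rj_{1*}\,\mathbb Q_{X_1},
\]
independently of the stratification. We use the following standard properties.
\begin{enumerate}
\item[(I1)] On the smooth locus $IC_X$ is $\mathbb Q$, and $IC_X$ is the direct sum of the complexes $IC_{X'}$ over the irreducible components $X'$ of $X$.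
\item[(I2)] $IC_X$ lives in degrees $\ge0$, and $\mathcal H^0(IC_X)$ is the non-derived pushforward of $\mathbb Q_{X^\circ}$ for a smooth dense open $X^\circ\subseteq X$. Its sections over an open set $N$ are the locally constant functions on $N\cap X^\circ$.
\item[(I3)] $\mathbb D\,IC_X\cong IC_X[2d]$.
\item[(I4)] If $f:X'\to X$ is a smooth morphism and $X'$ is equidimensional, then $f^*IC_X\cong IC_{X'}$; moreover $X'$ is smooth at $x'$ if and only if $X$ is smooth at $f(x')$.
\item[(I5)] If $X\setminus\{x\}$ is smooth, then $\mathcal H^i(IC_X)_x$ is the $i$-th cohomology of a small punctured neighborhood of $x$ for $i<d$, and $0$ for $i\ge d$.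
\end{enumerate}

\begin{example}\label{ex:cone}
The map $(u,v)\mapsto(u^2,uv,v^2)$ identifies $\mathbb C^2/\{\pm1\}$ with $Q=\{xz=y^2\}$. A punctured neighborhood of the vertex retracts onto $S^3/\{\pm1\}=\mathbb{RP}^3$, which is connected with $H^1(\mathbb{RP}^3,\mathbb Q)=0$. By (I5) the stalk at the vertex is $\mathbb Q$, so $IC_Q=\mathbb Q_Q$.
\end{example}

\subsection{Equivariant sheaves}
For a linear algebraic group $H$ acting on $X$, let $D_H(X)$ be the Bernstein--Lunts equivariant derived category. It has the functors $f^*,f^!,f_*,f_!,\otimes,\mathbb D$ and truncations, all compatible with the forgetful functor to ordinary complexes and with restriction to subgroups; $\mathbb Q_X$ and $IC_X$ have canonical equivariant lifts. The groups $H_H^k(X,\mathcal F)=\operatorname{Hom}(\mathbb Q_X,\mathcal F[k])$ form a graded module over the ring $H_H^*(X)$, hence over $H_H^*(\mathrm{pt})$. We write $X(H)$ for the character group.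
\begin{enumerate}
\item[(E1)] For a torus $H$, $R=H_H^*(\mathrm{pt})$ is the polynomial ring $\operatorname{Sym}(X(H)\otimes\mathbb Q)$ with characters in degree $2$. If $W$ is an $H$-module, the top equivariant Chern class of the bundle $X\times W\to X$ is the image in $H_H^*(X)$ of the product of the weights of $W$, with multiplicity. It vanishes if the bundle has a nowhere vanishing equivariant section.
\item[(E2)] $D_H(H/H')\cong D_{H'}(\mathrm{pt})$, with $\mathbb Q$ corresponding to $\mathbb Q$. If $H'$ is connected, an object of $D_{H'}(\mathrm{pt})$ with cohomology in a single degree $m$ is a sum of copies of $\mathbb Q[-m]$. If $H'$ is a semidirect product of a torus $S$ and a unipotent normal subgroup, then $H_{H'}^*(\mathrm{pt})=H_S^*(\mathrm{pt})$ vanishes in odd degrees.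
\item[(E3)] Let $H=H'\times H''$ be a product of tori, with $H'$ acting trivially on $X$ and $H''$ acting so that $\pi:X\to\bar X$ is a principal $H''$-bundle. Then $H_H^*(X,\pi^*\mathcal G)=H_{H'}^*(\mathrm{pt})\otimes H^*(\bar X,\mathcal G)$, and a character of $H''$ acts through the first Chern class of the associated line bundle on $\bar X$.
\item[(E4)] For connected $H$ there is a functorial spectral sequence of $H_H^*(\mathrm{pt})$-modules $H_H^*(\mathrm{pt})\otimes H^*(X,\mathcal F)\Rightarrow H_H^*(X,\mathcal F)$. In particular, if $\mathcal F$ lives in degrees $\ge0$, then $H^0_H(X,\mathcal F)=H^0(X,\mathcal F)=\Gamma(X,\mathcal H^0\mathcal F)$.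
\end{enumerate}

A contracting action turns the stalk at the fixed point into global cohomology.

\begin{lemma}\label{lem:contract}
Let a torus $H$ act linearly on $V$, and let $\lambda$ be a cocharacter of $H$ having only positive weights on $V$. Let $Z\subseteq V$ be closed and $H$-stable with $0\in Z$, let $i_0:\{0\}\to Z$, and let $\mathcal F\in D_H(Z)$. Then the restriction maps $H^*(Z,\mathcal F)\to\mathcal F_0$ and $H_H^*(Z,\mathcal F)\to H_H^*(\{0\},i_0^*\mathcal F)$ are isomorphisms.
\end{lemma}

\begin{proof}
Choose coordinates $v_k$ on which $\lambda$ acts with weights $w_k>0$, and put $\rho(v)=\sum_k|v_k|^{1/w_k}$. This function is continuous and proper, vanishes only at $0$, and satisfies $\rho(\lambda(r)v)=r\rho(v)$ for $r\in\mathbb R_{>0}$. Let $S=Z\cap\{\rho=1\}$ and $Z_\epsilon=Z\cap\{\rho<\epsilon\}$. The action gives a homeomorphism $\mathbb R_{>0}\times S\cong Z\setminus0$, under which $Z_\epsilon\setminus0$ is $(0,\epsilon)\times S$. By equivariance, the pullbacks of $\mathcal F$ under the action and under the projection $H\times Z\to Z$ are isomorphic, so $\mathcal F|_{Z\setminus0}$ is pulled back from $S$. Hence $H^*(Z\setminus0,\mathcal F)\to H^*(Z_\epsilon\setminus0,\mathcal F)$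 is an isomorphism, both sides being $H^*(S,\mathcal F)$. By the Mayer--Vietoris sequence of $Z=Z_\epsilon\cup(Z\setminus0)$, the map $H^*(Z,\mathcal F)\to H^*(Z_\epsilon,\mathcal F)$ is an isomorphism as well. The sets $Z_\epsilon$ form a neighborhood basis of $0$, and the first claim follows in the colimit. The second follows by comparing the spectral sequences (E4) for $Z$ and for $\{0\}$.
\end{proof}

\section{Transverse slices with a torus action}\label{sec:slices}

A point of $G/B$ on a non-closed $K$-orbit is not fixed by a maximal torus of $K$. We look for a smaller torus that fixes a chosen point of the orbit and contracts a transverse slice. It is convenient to exchange the roles of $K$ and $B$ first. Let $T$ and $U$ be the diagonal torus and the unipotent radical of $B$, let $\mathfrak g\supset\mathfrak b$ be the Lie algebras of $G$ and $B$, and let $\mathfrak n^-$ be the space of strictly lower triangular matrices.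

\subsection{From $K$-orbits on $G/B$ to $B$-orbits on a conjugacy class}\label{subsec:transfer}
Let $C$ be the conjugacy class of $J_0$, with the action $g\cdot A=gAg^{-1}$. It consists of the matrices with $A^2=1$ and trace $p-q$. The maps
\[
\phi:G\to G/B,\quad \phi(g)=gB,\qquad\qquad \psi:G\to C,\quad\psi(g)=g^{-1}\cdot J_0
\]
are orbit maps onto homogeneous spaces, so they are smooth, surjective and open. The fibers of $\psi$ are the cosets $Kg$. If $\mathcal O_\beta$ is the orbit of $gB$, then $C_\beta=\psi(\phi^{-1}\mathcal O_\beta)=\psi(KgB)$ is the $B$-orbit of $\psi(g)$, and $\phi^{-1}(\mathcal O_\beta)=\psi^{-1}(C_\beta)$. Preimages under continuous open maps commute with closure, so $\phi^{-1}(Y_\gamma)=\psi^{-1}(\overline{C_\gamma})$. By (I4), $Y_\gamma$ at $gB$ and $\overline{C_\gamma}$ at $\psi(g)$ have the same $IC$-stalk and are simultaneously smooth or singular. Codimensions of orbits agree as well. Concretely, $\psi(g)$ is the matrix of $J_0$ in the basis formed by the columns of $g$, which is a basis adapted to the flag $gB$.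

\subsection{A normal form}
We choose the adapted basis so that this matrix is as simple as possible.

\begin{lemma}\label{lem:torus}
Let $\theta$ be an involution of the algebraic group $GL_n$. Every Borel subgroup $B'$ contains a $\theta$-stable maximal torus.
\end{lemma}

\begin{proof}
The group $B'\cap\theta B'$ is $\theta$-stable and solvable. By the Bruhat decomposition it contains a maximal torus $S$ of $GL_n$ and is connected, of the form $S\ltimes U'$ with $U'$ its unipotent radical. Maximal tori of a connected solvable group are conjugate, so $\theta(S)=uSu^{-1}$ for some $u\in U'$. If $u'\in U'$ normalizes $S$, its commutators with $S$ lie in $S\cap U'=1$, so $u'$ centralizes $S$ and $u'\in S\cap U'=1$. Applying $\theta$ to $\theta(S)=uSu^{-1}$ shows that $\theta(u)u$ normalizes $S$; hence $\theta(u)=u^{-1}$. Let $v=\exp(\frac12\log u)$, the unique square root of $u$ in $U'$. Then $\theta(v)$ and $v^{-1}$ are both square roots of $u^{-1}$ in $U'$, so $\theta(v)=v^{-1}$, and $\theta(vSv^{-1})=v^{-1}uSu^{-1}v=vSv^{-1}$.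
\end{proof}

\begin{lemma}\label{lem:normal}
Every $B$-orbit on $C$ contains a matrix $J$ for which there is a permutation $\sigma$ of $\{1,\dots,n\}$ with $\sigma^2=1$, such that $Je_i=e_{\sigma(i)}$ if $\sigma(i)\ne i$ and $Je_i=\pm e_i$ if $\sigma(i)=i$.
\end{lemma}

\begin{proof}
Let $F_\bullet$ be a flag in the corresponding $K$-orbit. By Lemma~\ref{lem:torus} its stabilizer contains a maximal torus $S$ normalized by $J_0$. The flag is $S$-stable, so the eigenlines of $S$ can be numbered so that $F_i=\ell_1\oplus\cdots\oplus\ell_i$, and $J_0$ permutes them: $J_0\ell_i=\ell_{\sigma(i)}$. Choose nonzero $f_i\in\ell_i$ with $f_{\sigma(i)}=J_0f_i$ for $i<\sigma(i)$. With $g=(f_1|\cdots|f_n)$ we have $F_\bullet=gB$, and $J=\psi(g)$ has the stated form.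
\end{proof}

Such a matrix $J$ is the same thing as a clan: write the sign at each fixed point of $\sigma$ and the same number at the two positions of each $2$-cycle. The condition on the signs says that $J$ has trace $p-q$. So $\gamma\mapsto B\cdot J_\gamma$ maps the clans onto the orbits, bijectively because the two sets have the same cardinality. We use this labeling in examples; the proofs do not depend on it.

Fix an orbit $C_\alpha$ and $J\in C_\alpha$ as in Lemma~\ref{lem:normal}, and put $\theta(x)=JxJ^{-1}$ on $G$ and on $\mathfrak g$. Then $\theta(E_{ij})=\pm E_{\sigma(i)\sigma(j)}$, and $H=T^\theta$ consists of the diagonal matrices with $h_{\sigma(i)}=h_i$. Lemma~\ref{lem:stab} and Proposition~\ref{prop:slice} below use only the following three facts, which will also hold in the symplectic case.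
\begin{enumerate}
\item[($\theta$1)] $\theta$ is an involution of $G$, $\theta(T)=T$, and $\theta$ permutes the lines $\mathbb CE_{ij}$, $i\ne j$.
\item[($\theta$2)] $g\cdot(Jx)=J\,\theta(g)\,x\,g^{-1}$ for $g\in G$ and $Jx\in C$.
\item[($\theta$3)] $H=T^\theta$ is a torus.
\end{enumerate}

\begin{lemma}\label{lem:stab}
The stabilizer of $J$ in $B$ is the semidirect product of $H$ and a unipotent normal subgroup, and it is connected.
\end{lemma}

\begin{proof}
By ($\theta$2) the stabilizer is $B^\theta=(B\cap\theta B)^\theta$. We have $B\cap\theta B=T\ltimes(U\cap\theta U)$ with both factors $\theta$-stable, so $B^\theta=H\ltimes(U\cap\theta U)^\theta$. The second factor is the exponential of a nilpotent Lie algebra, hence connected.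
\end{proof}

\subsection{The slice}
Let $\mathfrak g^-=(1-\theta)\mathfrak g$ be the $(-1)$-eigenspace of $\theta$. Differentiating $g\mapsto g\cdot J=J\theta(g)g^{-1}$ gives $T_JC=J\mathfrak g^-$ and $T_JC_\alpha=J(1-\theta)\mathfrak b$. We need an $H$-stable complement to $(1-\theta)\mathfrak b$ in $\mathfrak g^-$. Put
\[
\mathfrak v=\mathfrak n^-\cap\theta\mathfrak n^-,\qquad V=\mathfrak v\cap\mathfrak g^-=(1-\theta)\mathfrak v .
\]
By ($\theta$1), an $E_{ij}$ with $i\neq j$ lies outside $\mathfrak b+\theta\mathfrak b$ exactly when both $E_{ij}$ and $\theta E_{ij}$ lie in $\mathfrak n^-$. So $\mathfrak g=(\mathfrak b+\theta\mathfrak b)\oplus\mathfrak v$, with $\theta$-stable summands. Apply $1-\theta$ and use $(1-\theta)\theta=-(1-\theta)$: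
\begin{equation}\label{eq:decomp}
\mathfrak g^-=(1-\theta)\mathfrak b\oplus V .
\end{equation}
This complement has two advantages: it consists of nilpotent matrices, so the exponential is a polynomial map on it, and $H$ contracts it. For the first point define
\[
s:V\to C,\qquad s(y)=J\exp(y).
\]
This lies in $C$ because $\exp(-y/2)\cdot J=J\exp(-\theta(y)/2)\exp(y/2)=J\exp(y)$. By ($\theta$2), $h\cdot s(y)=s(hyh^{-1})$ for $h\in H$, so $s$ is $H$-equivariant when $H$ acts on $V$ by conjugation. For the second point let $\mu(\zeta)=\operatorname{diag}(\zeta,\zeta^2,\dots,\zeta^n)$, which has positive weights on $\mathfrak n^-$, and put $\lambda(\zeta)=\mu(\zeta)\,\theta(\mu(\zeta))$. This is a cocharacter of $H$. Its weight on $E_{ij}\in\mathfrak v$ is the sum of the weights of $\mu$ on $E_{ij}$ and on $\theta E_{ij}$, which are both positive.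

\begin{proposition}\label{prop:slice}
Let $\mathcal O_\alpha\subseteq Y_\gamma$ and $d=\dim Y_\gamma-\dim\mathcal O_\alpha$. Put $Z=s^{-1}(\overline{C_\gamma})$ and $\mathcal F=s^*IC_{\overline{C_\gamma}}\in D_H(Z)$.
\begin{enumerate}
\item[(i)] $\dim V$ is the codimension of $\mathcal O_\alpha$ in $G/B$, and $s^{-1}(C_\alpha)=\{0\}$.
\item[(ii)] $Z$ is closed, $H$-stable, contains $0$, and is equidimensional of dimension $d$. The complex underlying $\mathcal F$ is $IC_Z$.
\item[(iii)] Let $y\in Z$ with $s(y)\in C_\beta$. Then $Z$ is smooth at $y$ if and only if $Y_\gamma$ is smooth along $\mathcal O_\beta$, and $\mathcal F_y=\mathbb Q$ if and only if $P_{\gamma,\beta}=1$.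
\end{enumerate}
\end{proposition}

\begin{proof}
The formula $\dim V=\dim C-\dim C_\alpha$ is \eqref{eq:decomp}. Consider $\Psi:B\times V\to C$, $\Psi(b,y)=b\cdot s(y)$. Its differential at $(1,0)$ is $(\xi,y)\mapsto J(\theta\xi-\xi+y)$, which is onto $T_JC$ by \eqref{eq:decomp}. The set of points where $\Psi$ is smooth is open and contains $(1,0)$. It is stable under left multiplication by $B$, since $\Psi$ is $B$-equivariant, so it has the form $B\times W$ with $W\ni0$ open. It is stable under $(b,y)\mapsto(bh^{-1},hyh^{-1})$, since $\Psi$ is invariant under these maps, so $W$ is $H$-stable. As $\lambda$ contracts every point of $V$ into $W$, we get $W=V$. Thus $\Psi$ is smooth, of relative dimension $\dim B+\dim V-\dim C=\dim B-\dim C_\alpha$.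

The preimage $\Psi^{-1}(C_\alpha)=B\times s^{-1}(C_\alpha)$ therefore has dimension $\dim B$. So $s^{-1}(C_\alpha)$ is a finite set stable under $\lambda(\mathbb C^*)$; its points are fixed by $\lambda$, and only $0$ is. This proves (i). The scheme-theoretic preimage of $\overline{C_\gamma}$ is smooth over a reduced scheme, hence reduced, so it is the variety $B\times Z$, and $B\times Z\to\overline{C_\gamma}$ is smooth. Counting dimensions, $Z$ is equidimensional of dimension $\dim C_\gamma-\dim C_\alpha=d$. By (I4), $\Psi^*IC_{\overline{C_\gamma}}=IC_{B\times Z}$ is the pullback of $IC_Z$, and restricting to $\{1\}\times Z$ gives (ii). Part (iii) follows from (I4), Section~\ref{subsec:transfer} and \eqref{eq:KLV}.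
\end{proof}

\subsection{Four properties of the slice}
Let $H$ be any torus and $V=\bigoplus_{\omega\in\Omega}V_\omega$ a finite-dimensional $H$-module with weight spaces $V_\omega\ne0$. Let $Z\subseteq V$ be an $H$-stable subvariety and $\mathcal F\in D_H(Z)$. Consider the following conditions.
\begin{enumerate}
\item[(W1)] There is a cocharacter $\lambda$ of $H$ with $\langle\lambda,\omega\rangle>0$ for all $\omega\in\Omega$.
\item[(W2)] Every $\omega\in\Omega$ is primitive in $X(H)$, and $\dim V_\omega\le2$.
\item[(W3)] There is a positive definite form on $X(H)\otimes\mathbb Q$ with $(\omega,\omega)=2$ and $(\omega,\omega')\in\mathbb Z$ for all $\omega,\omega'\in\Omega$.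
\item[(F)] $Z$ is a finite disjoint union of locally closed $H$-stable subsets $Z_\beta$, the \emph{strata}, with $\mathcal F|_{Z_\beta}\cong\bigoplus_i\mathbb Q[-2i]^{c_i(\beta)}$ in $D_H(Z_\beta)$.
\end{enumerate}

\begin{proposition}\label{prop:axioms}
The data $(H,V,Z,\mathcal F)$ of Proposition~\ref{prop:slice} satisfy \textup{(W1)--(W3)} and \textup{(F)}.
\end{proposition}

\begin{proof}
(W1) was shown above. Let $[i]$ be the $\sigma$-orbit of $i$. The group $X(H)$ has a basis $\varepsilon_a$ indexed by the $\sigma$-orbits, and $E_{ij}$ has weight $\varepsilon_{[i]}-\varepsilon_{[j]}$. The space $\mathfrak v$ is spanned by the $E_{ij}$ with $i>j$ and $\sigma(i)>\sigma(j)$. For such a pair $[i]\ne[j]$, since $j=\sigma(i)$ would give $\sigma(i)=j<i=\sigma(j)$. So the weights of $V$ have the form $\varepsilon_a-\varepsilon_b$ with $a\ne b$. They are primitive, and (W3) holds for the form that makes the $\varepsilon_a$ orthonormal. The weight space $V_{\varepsilon_a-\varepsilon_b}$ is spanned by vectors $(1-\theta)E_{ij}$ with $(i,j)\in a\times b$, and $(1-\theta)E_{ij}$ is proportional to $(1-\theta)E_{\sigma(i)\sigma(j)}$. So its dimension is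 at most the number of orbits of $(i,j)\mapsto(\sigma(i),\sigma(j))$ on $a\times b$. This number is $2$ if $|a|=|b|=2$ and $1$ otherwise, which proves (W2).

For (F) take $Z_\beta=Z\cap s^{-1}(C_\beta)$. Let $\mathcal G\in D_B(C_\beta)$ be the restriction of $IC_{\overline{C_\gamma}}$. Lemma~\ref{lem:stab} applies to every orbit, so by (E2) the cohomology objects of $\mathcal G$ are constant and $\operatorname{Hom}(\mathbb Q,\mathbb Q[k])=0$ in $D_B(C_\beta)$ for odd $k$. By \cite{LV}, $\mathcal G$ has cohomology in even degrees only. Suppose that $\tau_{<2m}\mathcal G$ is a sum of objects $\mathbb Q[-2i]$. The connecting map $\mathcal H^{2m}(\mathcal G)[-2m]\to\tau_{<2m}\mathcal G[1]$ of the truncation triangle has components in the groups $\operatorname{Hom}(\mathbb Q,\mathbb Q[2m-2i+1])=0$, so the triangle splits. By induction on $m$, $\mathcal G$ is a sum of objects $\mathbb Q[-2i]$. Restrict the group to $H$ and pull back along $s$.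
\end{proof}

\section{Three slices and two tests}\label{sec:example}

Let $p=q=2$ and $Y=\{F_\bullet:J_0F_1\subseteq F_3\}$, which corresponds to $\{A\in C:A_{41}=0\}$. This set is irreducible: if $F_1=\mathbb Cv$ and $F_3=\ker f$, the conditions $f(v)=f(J_0v)=0$ say that $f_+(v_+)=f_-(v_-)=0$ for the components in $E_\pm$, which defines a product of two irreducible quadrics in $\mathbb C^4$, and $F_2$ varies in $\mathbb P(F_3/F_1)$. It contains $\mathcal O_{1212}$, where $\sigma=(13)(24)$. There $\mathfrak v$ is spanned by $E_{21}$ and $E_{43}=\theta E_{21}$, so $\dim V=1$ and the orbit has codimension one. Hence $Y=Y_{1212}$, and each slice $Z$ is the hypersurface $s(y)_{41}=0$ in $V$.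

\begin{enumerate}
\item[(A)] $\alpha={+}{-}{-}{+}$. Here $H=T$ and $y=x_1E_{21}+x_2E_{31}+x_3E_{42}+x_4E_{43}$. The only nonzero entry of $y^2$ is $(y^2)_{41}=x_1x_3+x_2x_4$, so $Z=\{x_1x_3+x_2x_4=0\}$. This threefold is singular at $0$ and contains all four coordinate axes.
\item[(B)] $\alpha={+}{-}{+}{-}$. Again $H=T$, and $y=x_1E_{21}+x_2E_{32}+x_3E_{43}+x_4E_{41}$. Now $(y^2)_{41}=0$ and $(y^3)_{41}=x_1x_2x_3$, so $Z=\{x_4=-\frac16x_1x_2x_3\}$. This threefold is smooth but not linear. It contains exactly three coordinate axes and is a graph over their span.
\item[(C)] $\alpha=1122$, $\sigma=(12)(34)$. Here $H$ has rank two and $y=x_1(E_{31}-E_{42})+x_2(E_{32}-E_{41})$, so $V$ is a single weight space of dimension two. As $y^2=0$ and $J$ exchanges rows $3$ and $4$, we get $s(y)_{41}=x_1$, and $Z$ is a line.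
\end{enumerate}

\subsection*{First test: counting axes}
Why does the singularity in (A) show up in intersection cohomology? Assume for the moment that $Z\subseteq V$ is closed, $H$-stable, irreducible of dimension $d\ge1$, that $Z\setminus0$ is smooth, and that (W1) holds. Then $Z\setminus0$ retracts onto the compact oriented $(2d-1)$-manifold $S=(Z\setminus0)/\lambda(\mathbb R_{>0})$. Suppose that $(IC_Z)_0=\mathbb Q$. By (I5), $H^i(S)=0$ for $0<i<d$, and by Poincar\'e duality $S$ has the rational cohomology of a sphere. The spectral sequence (E4) for $Z\setminus0$ then has two rows, both equal to $R$, and its only differential is multiplication by an element $e\in R^{2d}$. The product $E_0$ of all weights of $V$ vanishes in $H_H^*(V\setminus 0)$ by (E1), because the tautological section has no zero. So $e$ divides $E_0$, and $H_H^*(Z\setminus0)=R/eR$. If $Z$ is itself a linear $H$-module, we may take $V=Z$, and comparing degrees shows that $e$ is the product of the weights of $Z$ up to a scalar. In general $e$ is a product of $d$ weights: it remembers the weights that a tangent space should have.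

Now let $\ell\subseteq Z$ be a line of primitive weight $\omega$. Then $\ell\setminus0\cong H/\ker\omega$, and restriction gives an $R$-linear map $R/eR\to H_H^*(\ell\setminus0)=R/\omega R$ with $1\mapsto1$. Hence $\omega$ divides $e$. In (A) four pairwise non-proportional weights would divide a product of three linear forms, which is absurd. So $Z$ is not rationally smooth at $0$. A direct computation agrees: $Z\setminus0$ is a $\mathbb C^*$-bundle with nonzero Chern class over the quadric $\mathbb P^1\times\mathbb P^1$, the Gysin sequence gives $H^1(Z\setminus0)=0$ and $H^2(Z\setminus0)=\mathbb Q$, and therefore $P_{1212,+--+}=1+t$. In (B) the count is $3=3$.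

The general argument must do three more things. It must allow $Z\setminus0$ to be singular, with unknown $IC$-stalks; it must show that the count is exact; and it must handle weight spaces as in (C), which contain infinitely many one-dimensional orbits.

\subsection*{Second test: projecting to the span of the axes}
An exact count does not imply smoothness. Let $H=(\mathbb C^*)^2$ act on $\mathbb C^3$ by $(h_1,h_2)\cdot(x,y,z)=(h_1x,\,h_2y,\,h_1^{-1}h_2^2z)$, preserving the cone $Q$ of Example~\ref{ex:cone}. Conditions (W1), (W2) and (F) hold, the last with $\mathcal F=\mathbb Q_Q$ and one stratum; (W3) fails, by the remark on equal lengths in the introduction. The cone contains the $x$- and $z$-axes and has dimension $2$, so the count is exact. But the projection $\pi$ of $Q$ to the $(x,z)$-plane has degree two, whereas the projection in (B) is an isomorphism.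

The degree can be read at a smooth point on an axis, say $a=(1,0,0)$. The fiber $\pi^{-1}(\pi(a))$ is the single point $a$, so $\pi$ has degree one unless it ramifies at $a$. It does ramify: the curve $c\mapsto(1,c,c^2)$ in $Q$ has tangent vector $(0,1,0)\in\ker d\pi$. This curve is stable under the stabilizer $\{h_1=1\}$ of $a$, which acts on $y$ by a character $\chi$ and on $z$ by $2\chi$. Under (W3) the pattern $\chi,2\chi$ is impossible. The analogous curve is then forced to be a straight line in a fiber of $\pi$, and this contradicts finiteness of $\pi$.

\section{A smoothness criterion}\label{sec:criterion}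

In this section and the next two, $H$ is a torus, $V$ is an $H$-module satisfying (W1)--(W3), $Z\subseteq V$ is nonempty, closed, $H$-stable and equidimensional of dimension $d$, and $\mathcal F\in D_H(Z)$ has underlying complex $IC_Z$ and satisfies (F). Put $Z_\omega=Z\cap V_\omega$ and $H_\omega=\ker\omega$ for $\omega\in\Omega$. Since $H$ acts on $V_\omega$ through all nonzero scalars, $Z_\omega$ is a closed cone.

\begin{proposition}\label{prop:crit}
Suppose that $\mathcal F_0=\mathbb Q$.
\begin{enumerate}
\item[(a)] $Z$ is irreducible, each $Z_\omega$ is a linear subspace, $\sum_\omega\dim Z_\omega=d$, and $\mathcal F_a=\mathbb Q$ for $a$ in a dense open subset of each $Z_\omega\ne0$.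
\item[(b)] If $d=0$, or if $Z$ is smooth at some point $0\ne a\in Z_\omega$ for some $\omega$, then $Z\cong\mathbb A^d$; in particular $Z$ is smooth at $0$.
\end{enumerate}
\end{proposition}

We first collect what (W1)--(W3) say about the weights. Part (iii) excludes the pattern $\chi,2\chi$.

\begin{lemma}\label{lem:weights}
Let $\omega\in\Omega$.
\begin{enumerate}
\item[(i)] Distinct elements of $\Omega$ are not proportional, and $|(\omega,\omega')|\le1$ for $\omega'\in\Omega$, $\omega'\ne\omega$.
\item[(ii)] $H_\omega$ is a torus, $H\cong H_\omega\times\mathbb C^*$ with $\omega$ the second projection, the kernel of $X(H)\to X(H_\omega)$ is $\mathbb Z\omega$, and $V^{H_\omega}=V_\omega$.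
\item[(iii)] If $\chi,\chi'\in\Omega\setminus\{\omega\}$ and $\chi'|_{H_\omega}=k\chi|_{H_\omega}$ with $k\in\mathbb Z_{\ge0}$, then $k=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Proportional weights have the same length by (W3), so they agree up to sign, and (W1) fixes the sign. The Cauchy--Schwarz inequality then gives $|(\omega,\omega')|<2$, and $(\omega,\omega')$ is an integer.

(ii) A primitive character is part of a basis of $X(H)$, which gives the first three claims. A weight that is trivial on $H_\omega$ lies in $\mathbb Z\omega$, so it equals $\omega$ by (i).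

(iii) We have $k\ne0$ because $\chi'|_{H_\omega}\ne0$. By (ii), $\chi'=k\chi+c\omega$ with $c\in\mathbb Z$. With $r=(\chi,\omega)\in\{0,\pm1\}$,
\[
2=(\chi',\chi')=2(k^2+rkc+c^2)=2\bigl(c+\tfrac12rk\bigr)^2+2k^2-\tfrac12r^2k^2\ \ge\ \tfrac32k^2,
\]
so $k\le1$.
\end{proof}

\section{The weight spaces of $Z$}\label{sec:parta}

We prove Proposition~\ref{prop:crit}(a). Assume $\mathcal F_0=\mathbb Q$ and let $R=H_H^*(\mathrm{pt})$.

\subsection{The class $1$ and the element $e$}

\begin{lemma}\label{lem:one}
$Z$ is irreducible. There is a class $1\in H_H^0(Z,\mathcal F)$ whose germ at every point of $Z$ is nonzero, and $H_H^*(Z,\mathcal F)=R\cdot1$ is free of rank one.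
\end{lemma}

\begin{proof}
Each irreducible component $Z'$ is closed and stable under the connected group $H$, so it contains $0$ by (W1). By (I2) the constant function $1$ on the smooth part of $Z'$ has a nonzero germ in $\mathcal H^0(IC_{Z'})$ at every point of $Z'$. By (I1) the number of components is at most $\dim\mathcal F_0=1$. The section $1$ of $\mathcal H^0(IC_Z)$ defines a class in $H_H^0(Z,\mathcal F)$ by (E4). Finally $i_0^*\mathcal F\cong\mathbb Q$ in $D_H(\mathrm{pt})$ by (E2), so $H_H^*(Z,\mathcal F)\cong R$ by Lemma~\ref{lem:contract}, generated by any nonzero element of degree $0$.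
\end{proof}

In particular every stalk of $\mathcal F$ is nonzero in degree $0$. In Section~\ref{sec:example} the element $e$ came from Poincar\'e duality on the link. Self-duality of $IC_Z$ replaces it when the link is singular.

\begin{lemma}\label{lem:euler}
There are integers $0\le m_\omega\le\dim V_\omega$ with $\sum_\omega m_\omega=d$ such that
\[
H_H^*(Z\setminus0,\mathcal F)=R/eR,\qquad e=\prod_{\omega\in\Omega}\omega^{m_\omega},
\]
generated by the restriction of the class $1$.
\end{lemma}

\begin{proof}
By (I3), $i_0^!IC_Z=\mathbb D(i_0^*\,\mathbb D\,IC_Z)=\mathbb D(\mathbb Q[2d])=\mathbb Q[-2d]$, so $i_0^!\mathcal F\cong\mathbb Q[-2d]$ in $D_H(\mathrm{pt})$ by (E2). The long exact sequence of the closed point $0$ and its complement reads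
\[
\cdots\to R[-2d]\to R\to H_H^*(Z\setminus0,\mathcal F)\to\cdots,
\]
and its first map, being $R$-linear, is multiplication by some $e'\in R^{2d}$. So $R/e'R$ embeds in $H_H^*(Z\setminus0,\mathcal F)$. The bundle $(V\setminus0)\times V$ has the nowhere vanishing tautological section, so $E_0=\prod_{\chi\in\Omega}\chi^{\dim V_\chi}$ is zero in $H_H^*(V\setminus0)$ by (E1). The ring $R$ acts on $H_H^*(Z\setminus0,\mathcal F)$ through $H_H^*(V\setminus0)$, so $E_0$ kills $R/e'R$; that is, $e'$ divides $E_0$. Hence $e'\ne0$, multiplication by $e'$ is injective, and the long exact sequence breaks into short exact sequences. The elements of $\Omega$ are pairwise non-associate primes of the polynomial ring $R$ by Lemma~\ref{lem:weights}(i), so $e'$ is a nonzero rational multiple of a product $\prod\omega^{m_\omega}$ with $m_\omega\le\dim V_\omega$. Comparing degrees gives $\sum m_\omega=d$.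
\end{proof}

\subsection{Localization at one weight}
It remains to show that $m_\omega=\dim Z_\omega$. The exponent $m_\omega$ is detected by localizing at the prime ideal $\omega R$. All other weights become invertible, and this removes the contribution of everything outside $V_\omega$. Write $(\cdot)_{(\omega)}$ for this localization. The ring $R_{(\omega)}$ is a discrete valuation ring with uniformizer $\omega$ and residue field $k_\omega$, the fraction field of $R/\omega R$. Localization destroys the grading, but $R$ is even, so the decomposition of a graded module into its even and odd parts survives.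

\begin{lemma}\label{lem:local}
The module $M_\omega=H_H^*(Z_\omega\setminus0,\mathcal F)_{(\omega)}$ is isomorphic to $R_{(\omega)}/\omega^{m_\omega}R_{(\omega)}$. It is even, cyclic, and of length $m_\omega$.
\end{lemma}

\begin{proof}
Let $X=V\setminus0$, let $i:A=V_\omega\setminus0\to X$ be the closed inclusion and $j:X\setminus A\to X$ the open one, and regard $\mathcal F$ as an object of $D_H(X)$ supported on $Z\setminus0$. The bundle $X\times(V/V_\omega)$ has the section $v\mapsto v+V_\omega$, which vanishes exactly on $A$. So its top Chern class $E_\omega=\prod_{\chi\ne\omega}\chi^{\dim V_\chi}$, of degree $2r$ say, restricts to zero on $X\setminus A$. View $E_\omega$ as a morphism $\mathbb Q\to\mathbb Q[2r]$. By the triangle $i_*i^!\mathbb Q\to\mathbb Q\to j_*j^*\mathbb Q\to$, it factors through $i_*i^!\mathbb Q[2r]$. Tensoring with $\mathcal G\in D_H(X)$, we see that multiplication by $E_\omega$ on $\mathcal G$ factors through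
\[
i_*i^!\mathbb Q\otimes\mathcal G[2r]=i_*(i^!\mathbb Q\otimes i^*\mathcal G)[2r].
\]
For $\mathcal G=j_!j^*\mathcal F$ we have $i^*\mathcal G=0$, so $E_\omega$ kills $H_H^*(X,j_!j^*\mathcal F)$. Since $E_\omega\notin\omega R$, this module localizes to zero. The triangle $j_!j^*\mathcal F\to\mathcal F\to i_*i^*\mathcal F\to$ then gives $M_\omega\cong(R/eR)_{(\omega)}$, and $e$ is $\omega^{m_\omega}$ times a unit of $R_{(\omega)}$.
\end{proof}

\subsection{The three cases}
We now compute $M_\omega$ from the geometry of $Z_\omega$. This is where (F) and the bound $\dim V_\omega\le2$ enter. The building block is a punctured line $\ell\setminus0\subseteq Z_\omega$. It is a single orbit $H/H_\omega$, so it lies in one stratum, and (F) and (E2) show that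
\begin{equation}\label{eq:line}
H_H^*(\ell\setminus0,\mathcal F)\ \text{is even and free over $R/\omega R$ of rank }\dim\mathcal F_u\ge1\qquad(u\in\ell\setminus0).
\end{equation}

\emph{Case $\dim Z_\omega=0$.} The cone $Z_\omega$ is $\{0\}$, so $M_\omega=0$ and $m_\omega=0$.

\emph{Case $\dim Z_\omega=1$.} The cone $Z_\omega$ is a union of lines $\ell_1,\dots,\ell_k$. By \eqref{eq:line}, $M_\omega\cong k_\omega^{N_1+\cdots+N_k}$, where $N_r\ge1$ is the dimension of the stalk on $\ell_r\setminus0$. This module is cyclic, so $k=1$ and $N_1=1$. Thus $Z_\omega$ is a line, $m_\omega=1$, and the stalk of $\mathcal F$ on $Z_\omega\setminus0$ is one-dimensional and nonzero in degree $0$.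

\emph{Case $\dim Z_\omega=2$.} Then $Z_\omega=V_\omega$ is linear, and we have to find $m_\omega$ and the generic stalk. The stalks may jump along finitely many lines, so $M_\omega$ is not computed directly. Instead we bound its length from below and use $m_\omega\le\dim V_\omega=2$.

Let $A=V_\omega\setminus0$ and $\pi:A\to\mathbb P^1$ the quotient map. Finitely many locally closed strata cover $A$, so one of them meets $A$ in a dense subset, which is then open and $H$-stable. Shrinking it, we find a finite nonempty set $\Sigma\subset\mathbb P^1$, with complement $\Gamma$, such that $\tilde\Gamma=\pi^{-1}(\Gamma)$ lies in one stratum. Let $\tilde\Sigma=\pi^{-1}(\Sigma)$, let $j:\tilde\Gamma\to A$, and let $N=\dim\mathcal F_u\ge1$ for $u\in\tilde\Gamma$. By \eqref{eq:line}, $H_H^*(\tilde\Sigma,\mathcal F)$ is even and free over $R/\omega R$. Since its odd part vanishes, the long exact sequence of the pair gives an exact sequence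
\begin{equation}\label{eq:plane}
0\to H_H^{\mathrm{ev}}(A,j_!j^*\mathcal F)\to H_H^{\mathrm{ev}}(A,\mathcal F)\to H_H^{\mathrm{ev}}(\tilde\Sigma,\mathcal F).
\end{equation}
The image of the class $1$ on the right is nonzero, because by (E4) it is a section of $\mathcal H^0(\mathcal F)$ with nonzero germs. It stays nonzero after localization, since a free $R/\omega R$-module embeds in its localization.

For the left term write $H=H_\omega\times\mathbb C^*$ as in Lemma~\ref{lem:weights}(ii). The first factor acts trivially on $A$ and the second by scalars. By (F), $j_!j^*\mathcal F$ is a sum of $N$ even shifts of $j_!\mathbb Q$, which is the pullback under $\pi$ of the extension by zero of $\mathbb Q_\Gamma$. So (E3) gives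
\[
H_H^*(A,j_!j^*\mathcal F)\cong H_{H_\omega}^*(\mathrm{pt})\otimes H_c^*(\Gamma)\otimes\mathcal F_u .
\]
The curve $\Gamma$ is connected and not compact, so $H_c^0(\Gamma)=0$ and $H_c^2(\Gamma)=\mathbb Q$. The element $\omega$ acts through a class in $H^2(\mathbb P^1)$, so it maps $H_c^2(\Gamma)$ to $H_c^4(\Gamma)=0$. Hence the even part is killed by $\omega$ and is free of rank $N$ over $H^*_{H_\omega}(\mathrm{pt})=R/\omega R$. Localizing \eqref{eq:plane}, we see that $M_\omega$ has a submodule of length $N$ with nonzero quotient. So $N+1\le m_\omega\le2$. Therefore $N=1$, $m_\omega=2$, and $\mathcal F_u=\mathbb Q$ for $u\in\tilde\Gamma$.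

In all cases $Z_\omega$ is linear of dimension $m_\omega$, with $\mathcal F_a=\mathbb Q$ for generic $a$ if $Z_\omega\ne0$. Lemma~\ref{lem:euler} gives $\sum_\omega\dim Z_\omega=d$. This proves Proposition~\ref{prop:crit}(a). \qed

\begin{remark}
The bound $\dim V_\omega\le2$ cannot be dropped. Let $H=\mathbb C^*$ act on $V=\mathbb C^3$ by scalars, and let $Z=Q$ and $\mathcal F=\mathbb Q_Q$. All other hypotheses hold, and $Z_\omega=Q$ is not linear.
\end{remark}

\section{Projection to a linear space}\label{sec:partb}

We prove Proposition~\ref{prop:crit}(b). If $d=0$, then $Z$ is irreducible and contains $0$, so $Z=\{0\}$. Let $d\ge1$. Put $L=\bigoplus_\omega Z_\omega$, a linear space of dimension $d$ by part (a). Choose complements $N_\omega$ of $Z_\omega$ in $V_\omega$ and put $N=\bigoplus_\omega N_\omega$. Both $L$ and $N$ are $H$-stable, because $H$ acts on each $V_\omega$ by scalars. Let $\pi:Z\to L$ be the restriction of the projection $V=L\oplus N\to L$; it is $H$-equivariant. We show that $\pi$ is finite, and then that it has degree one by examining the fiber over the given smooth point $a\in Z_\omega\setminus0$.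

\medskip\noindent\emph{Step 1: $\pi$ is finite and surjective.}
First, $\pi^{-1}(0)=Z\cap N$ is $\{0\}$. Otherwise take $0\ne y\in Z\cap N$ and consider the convex cone in $X(H)\otimes\mathbb R$ generated by the weights that occur in $y$. By (W1) it contains no line, so it has an extremal ray. This ray is spanned by one of these weights, say $\omega'$, and contains no other by Lemma~\ref{lem:weights}(i). A face of a rational polyhedral cone is cut out by a rational supporting functional, so there is a cocharacter $\nu$ that vanishes on $\omega'$ and is positive on the other weights of $y$. As $\zeta\to0$, $\nu(\zeta)y$ tends to the component $y_{\omega'}\ne0$, which thus lies in $Z\cap N_{\omega'}=Z_{\omega'}\cap N_{\omega'}=0$. This is a contradiction.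

Grade $\mathbb C[V]$ by $\lambda$, with the linear coordinates in positive degrees. Then $\mathbb C[L]\to\mathbb C[Z]$ is a map of nonnegatively graded rings. Let $\mathfrak m_0\subset\mathbb C[L]$ be the ideal of $0$, spanned by the elements of positive degree. The quotient $\mathbb C[Z]/\mathfrak m_0\mathbb C[Z]$ is finite-dimensional, because its spectrum is a point. By induction on the degree (the graded Nakayama lemma), homogeneous lifts of a basis generate $\mathbb C[Z]$ as a $\mathbb C[L]$-module. So $\pi$ is finite. Its image is closed of dimension $d=\dim L$, hence all of $L$.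

\medskip\noindent\emph{Step 2: $\pi^{-1}(a)=\{a\}$.}
The point $a$ is fixed by $H_\omega$, so the finite set $\pi^{-1}(a)$ is $H_\omega$-stable. As $H_\omega$ is connected (this is where primitivity of $\omega$ is needed), the set lies in $Z\cap V^{H_\omega}=Z_\omega$, where $\pi$ is the identity.

\medskip\noindent\emph{Step 3: $d\pi_a$ is injective.}
The kernel $T_aZ\cap N$ is $H_\omega$-stable. Suppose that it contains an $H_\omega$-weight vector $w\ne0$, of weight $\chi\in X(H_\omega)$. We construct a curve in $Z$ through $a$ with tangent $w$ that is compatible with the action, like the curve $(1,c,c^2)$ in Section~\ref{sec:example}.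

Let $\mathrm{pr}:V\to T_aZ$ be an $H_\omega$-equivariant projection. The map $f:Z\to T_aZ$, $f(z)=\mathrm{pr}(z-a)$, is $H_\omega$-equivariant with $df_a=\mathrm{id}$. Since $Z$ is smooth at $a$, it has a holomorphic local inverse $\eta:N'\to Z$ with $\eta(0)=a$ and $d\eta_0$ the inclusion $T_aZ\to V$. We take for $N'$ a ball around $0$ for a norm invariant under the maximal compact subgroup $H_\omega^c$ of $H_\omega$. For $h\in H_\omega^c$, the map $u\mapsto h\eta(h^{-1}u)$ is another holomorphic section of $f$ over $N'$ with value $a$ at $0$. It agrees with $\eta$ near $0$, since $f$ is injective near $a$, and hence on $N'$ by the identity theorem. So $\eta$ is $H_\omega^c$-equivariant. Expand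
\[
\eta(cw)=\sum_{k\ge0}c^kv_k,\qquad v_0=a,\quad v_1=w,
\]
for small $c\in\mathbb C$. The identity $\eta(\chi(h)cw)=h\,\eta(cw)$ gives $hv_k=\chi(h)^kv_k$ for $h\in H_\omega^c$, and then for all $h\in H_\omega$ by Zariski density. So $v_k$ has $H_\omega$-weight $k\chi$.

If $\chi=0$, then $\eta(cw)\in Z\cap V^{H_\omega}=Z_\omega$ for all small $c$. As $Z_\omega$ is linear, $w\in Z_\omega\cap N=0$, a contradiction.

If $\chi\ne0$, then $\chi$ is the restriction of an element of $\Omega\setminus\{\omega\}$. Let $k\ge1$ with $v_k\ne0$. Then $k\chi\ne0$ is also the restriction of an element of $\Omega\setminus\{\omega\}$, and Lemma~\ref{lem:weights}(iii) gives $k=1$. So $\eta(cw)=a+cw$ for small $c$, and the whole line $a+\mathbb Cw$ lies in $Z$. But $\pi(a+cw)=a$ for all $c$, which contradicts Step 2.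

\medskip\noindent\emph{Step 4: $\pi$ is an isomorphism.}
Both $Z$ at $a$ and $L$ are smooth of dimension $d$, so $d\pi_a$ is bijective, and the maximal ideal $\mathfrak m_a\subset\mathbb C[L]$ of $a$ generates the maximal ideal of $\mathcal O_{Z,a}$. With Step 2 this gives $\mathbb C[Z]/\mathfrak m_a\mathbb C[Z]=\mathbb C$. By Nakayama's lemma, the finite $\mathcal O_{L,a}$-module $\mathbb C[Z]\otimes_{\mathbb C[L]}\mathcal O_{L,a}$ is generated by $1$. The map $\mathbb C[L]\to\mathbb C[Z]$ is injective because $\pi$ is surjective, so this module equals $\mathcal O_{L,a}$. Since $Z$ is irreducible, $\mathbb C[Z]$ is a domain; it is therefore contained in the fraction field of $\mathbb C[L]$, and it is integral over $\mathbb C[L]$. The polynomial ring $\mathbb C[L]$ is integrally closed, so $\mathbb C[Z]=\mathbb C[L]$. \qed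

\medskip
Apart from the non-proportionality of distinct weights, (W3) was used only in the last case of Step 3. The action on $Q$ in the second test of Section~\ref{sec:example} shows that part (b) fails without it.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

If $Y_\gamma$ is smooth along $\mathcal O_\alpha$, then $P_{\gamma,\alpha}=1$ by (I1) and \eqref{eq:KLV}. For the converse fix $\gamma$ and use induction on $d=\dim Y_\gamma-\dim\mathcal O_\alpha$. Assume $P_{\gamma,\alpha}=1$. If $d=0$, then $C_\alpha=C_\gamma$, since the boundary of an orbit has smaller dimension, and an orbit closure is smooth along its open orbit.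

Let $d\ge1$, and take $(H,V,Z,\mathcal F)$ as in Proposition~\ref{prop:slice}. By Propositions~\ref{prop:slice} and \ref{prop:axioms} the hypotheses of Section~\ref{sec:criterion} hold and $\mathcal F_0=\mathbb Q$. By Proposition~\ref{prop:crit}(a), $\sum_\omega\dim Z_\omega=d\ge1$, so some $Z_\omega$ is nonzero, and there is $0\ne a\in Z_\omega$ with $\mathcal F_a=\mathbb Q$. Let $s(a)\in C_\beta$. Then $\mathcal O_\beta\subseteq Y_\gamma$ and $P_{\gamma,\beta}=1$, and $\beta\ne\alpha$ because $s^{-1}(C_\alpha)=\{0\}$. The points $s(\lambda(\zeta)a)=\lambda(\zeta)\cdot s(a)\in C_\beta$ tend to $J$ as $\zeta\to0$, so $C_\alpha$ lies in the boundary of $C_\beta$ and $\dim\mathcal O_\beta>\dim\mathcal O_\alpha$. By induction $Y_\gamma$ is smooth along $\mathcal O_\beta$, so $Z$ is smooth at $a$. By Proposition~\ref{prop:crit}(b), $Z$ is smooth at $0$, which means that $Y_\gamma$ is smooth along $\mathcal O_\alpha$. \qed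

\section{Partial flags, the symplectic group and the orthogonal group}\label{sec:compl}

We prove Theorem~\ref{thm:compl}.

\subsection{Part (1)}
Let $P_{\gamma,\alpha}=1$ and $\mathcal O_\alpha\subseteq Y_\beta\subseteq Y_\gamma$. By Theorem~\ref{thm:main}, the smooth locus of $Y_\gamma$ contains $\mathcal O_\alpha$. It is open and meets $Y_\beta$, so it meets the dense subset $\mathcal O_\beta$; it is $K$-stable, so it contains $\mathcal O_\beta$. Hence $P_{\gamma,\beta}=1$.

For the second claim we may assume $P\supseteq B$. The map $G/B\to G/P$ is smooth and surjective with irreducible fibers $P/B$. The preimage of a $K$-orbit closure $Y$ is therefore closed, $K$-stable and irreducible. Being a finite union of $K$-orbits, it is the closure $Y_\gamma$ of one of them. By (I4), smoothness and the $IC$-stalk of $Y$ at a point can be read at any point of $Y_\gamma$ above it, where Theorem~\ref{thm:main} applies.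

\subsection{Bilinear forms}
Fix a sign, let $C$ be the set of invertible $n\times n$ matrices with $A^T=\pm A$, assumed nonempty, and let $G$ act by $g\cdot A=g^{-T}Ag^{-1}$. The action is transitive, and the stabilizer $K$ of a point $A_0\in C$ is $O_n$ in the symmetric case and $Sp_{2m}$, $n=2m$, in the skew case. With $\psi(g)=g^{-1}\cdot A_0=g^TA_0g$, the arguments of Section~\ref{subsec:transfer} use only that $G$ acts transitively on $C$ with stabilizer $K$. So $K$-orbit closures in $G/B$ correspond to $B$-orbit closures in $C$, with the same singularities and $IC$-stalks. Now $\psi(g)$ is the Gram matrix of the form $\langle u,v\rangle=u^TA_0v$ in the basis formed by the columns of $g$.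

\begin{lemma}\label{lem:forms}
Every $B$-orbit on $C$ contains a matrix $J$ whose nonzero entries are $\pm1$ and sit at the positions $(i,\sigma(i))$ for a permutation $\sigma$ with $\sigma^2=1$. In the skew case $\sigma$ has no fixed point. In particular there are finitely many orbits.
\end{lemma}

\begin{proof}
The map $\theta_0(g)=A_0^{-1}g^{-T}A_0$ is an automorphism of $G$. From $\theta_0(g)^T=A_0g^{-1}A_0^{-1}$ we get $\theta_0^2=1$, and $\langle gu,\theta_0(g)v\rangle=\langle u,v\rangle$. By Lemma~\ref{lem:torus} the stabilizer of a given flag contains a $\theta_0$-stable maximal torus $S$. Let $f_1,\dots,f_n$ be an adapted basis of eigenvectors of $S$, with distinct characters $\chi_1,\dots,\chi_n$. Then $\langle f_i,f_j\rangle=\chi_i(h)\chi_j(\theta_0(h))\langle f_i,f_j\rangle$ for $h\in S$. So $\langle f_i,f_j\rangle\neq0$ forces $\chi_i=-\chi_j\circ\theta_0$, which for each $j$ holds for at most one $i$. The Gram matrix is invertible, hence monomial, with a permutation $\sigma$. As $A_0^T=\pm A_0$ we have $\sigma^2=1$, and a skew matrix has zero diagonal. Rescaling the $f_i$ makes the entries $\pm1$.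
\end{proof}

\subsection{Part (2)}
Let $C$ be the set of invertible skew matrices and $J$ as in Lemma~\ref{lem:forms}. Put $\theta(g)=J^{-1}g^{-T}J$, so that $\theta(y)=-J^{-1}y^TJ$ on $\mathfrak g$ and $\theta(E_{ij})=\pm E_{\sigma(j)\sigma(i)}$. This is an involution, by the computation for $\theta_0$, and it sends $\operatorname{diag}(h_i)$ to $\operatorname{diag}(h_{\sigma(i)}^{-1})$; so ($\theta$1) holds. We have $g\cdot(Jx)=g^{-T}Jxg^{-1}=J\theta(g)xg^{-1}$, which is ($\theta$2). The group $H=T^\theta=\{h_{\sigma(i)}=h_i^{-1}\}$ is a torus of rank $m$ because $\sigma$ has no fixed point, which is ($\theta$3). Hence Lemma~\ref{lem:stab}, condition (W1) and Proposition~\ref{prop:slice} hold, with ``$P_{\gamma,\beta}=1$'' meaning that the $IC$-stalk along the orbit is $\mathbb Q$. The vanishing of odd stalk cohomology in \cite{LV} covers this pair too; only trivial local systems occur, since the stabilizers are connected. So the proof of (F) applies. It remains to check (W2) and (W3).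

Let $\varepsilon_i\in X(H)$ be the character $h\mapsto h_i$. Then $\varepsilon_{\sigma(i)}=-\varepsilon_i$, and the $\varepsilon_i$ with $i<\sigma(i)$ form a basis of $X(H)$, which we declare orthonormal. The vector $E_{ij}$ has weight $\varepsilon_i-\varepsilon_j=\varepsilon_i+\varepsilon_{\sigma(j)}$. The dangerous case is $j=\sigma(i)$, with weight $2\varepsilon_i$. Here $\theta E_{i\sigma(i)}=\pm E_{i\sigma(i)}$. Now $\theta y=-y$ means $y^TJ=Jy$, that is, $Jy$ is skew, whereas $JE_{i\sigma(i)}=\pm E_{\sigma(i)\sigma(i)}$ is not. So $E_{i\sigma(i)}$ is $\theta$-fixed and contributes nothing to $V=(1-\theta)\mathfrak v$. The weights of $V$ are thus of the form $\varepsilon_i+\varepsilon_{\sigma(j)}$ with $j\ne i,\sigma(i)$, that is, $\pm\varepsilon_a\pm\varepsilon_b$ for distinct basis elements $\varepsilon_a,\varepsilon_b$. They are primitive, of square length $2$, with integral inner products. The equality $\varepsilon_k+\varepsilon_{\sigma(l)}=\varepsilon_i+\varepsilon_{\sigma(j)}$ holds only for $(k,l)=(i,j)$ and $(k,l)=(\sigma(j),\sigma(i))$, and the two corresponding matrices are exchanged by $\theta$ up to sign. So all multiplicities in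 $V$ are at most $1$. The induction of Section~\ref{sec:proof} uses only Propositions~\ref{prop:slice}, \ref{prop:axioms} and \ref{prop:crit}, and it proves part (2).

\subsection{Part (3)}
Let $C$ be the set of invertible symmetric matrices and $A_0=1$.

Let $n\ge4$. Write $A_2=\left(\begin{smallmatrix}x&y\\y&z\end{smallmatrix}\right)$ for the upper left $2\times2$ block of $A$. For upper triangular $b$ we have $(b^TAb)_2=b_2^TA_2b_2$, so $D=\{A\in C:\det A_2=0\}$ is closed and $B$-stable. Let $J$ be the permutation matrix of $(13)(24)$; it lies in $C$ and has $J_2=0$. So $D$ is a nonempty open subset of the product of $Q$ with an affine space, hence irreducible. By Lemma~\ref{lem:forms} it is a finite union of $B$-orbits, so it is the closure of one of them and corresponds to the closure of an $O_n$-orbit in $G/B$. It is singular exactly where $A_2=0$, for instance at $J$, and it is rationally smooth everywhere by Example~\ref{ex:cone} and (I4). The two loci differ.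

Let $n\le3$. We show that all orbit closures are smooth, so that both loci are empty. For $n\le2$ they are closed subvarieties of a point or of $\mathbb P^1$. Let $n=3$. By Witt's theorem two flags lie in the same orbit if and only if some isometry between their planes $F_2$ matches their lines $F_1$. If $F_1$ is not isotropic, then $F_2=F_1\oplus(F_2\cap F_1^\perp)$, and the isometry type depends only on whether $F_2$ is degenerate. A degenerate plane has the form $r^\perp$ for an isotropic line $r$, and $r$ is the only isotropic line in it. So if $F_1$ is isotropic, either $F_2=F_1^\perp$, or $F_2$ is nondegenerate, and then $F_1$ is one of its two isotropic lines, which are exchanged by an isometry. There are four orbits. The isotropic lines form a smooth conic, and the following closed irreducible sets are smooth: $\{F_1\text{ isotropic},\,F_2=F_1^\perp\}$, which is the conic; $\{F_1\text{ isotropic}\}$ and $\{F_2\text{ degenerate}\}$, which are $\mathbb P^1$-bundles over the conic; and the whole flag variety. The first is an orbit, each of the two surfaces is the union of the first with one more orbit, and the last orbit is the dense complement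 of the two surfaces. So these four sets are the orbit closures. \qed

\begin{remark}
The slice construction shows where the method stops for $O_4$. At $J=\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$ with $2\times2$ blocks, so $\sigma=(13)(24)$, take $\theta(y)=-J^{-1}y^TJ$. Now $\theta y=-y$ means that $Jy$ is symmetric, so the vectors $E_{i\sigma(i)}$ survive: $V$ consists of the matrices $y=\left(\begin{smallmatrix}0&0\\M&0\end{smallmatrix}\right)$ with $M$ symmetric, and $s(y)=\left(\begin{smallmatrix}M&1\\1&0\end{smallmatrix}\right)$. The slice of $D$ is the cone $\det M=0$, and $H=\{\operatorname{diag}(h_1,h_2,h_1^{-1},h_2^{-1})\}$ acts on it with weights $-2\varepsilon_1$, $-\varepsilon_1-\varepsilon_2$, $-2\varepsilon_2$. This is the triple $\alpha+\gamma=2\beta$ that (W3) forbids.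
\end{remark}

\begin{thebibliography}{9}

\bibitem{LV}
Lusztig and Vogan, Invent. Math. 71 (1983).

\bibitem{WWY}
Alexander Woo, Benjamin Wyser, Alexander Yong, \emph{Governing singularities of symmetric orbit closures}, arXiv:1701.02774 (2017).

\end{thebibliography}
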